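# Metrizable $B_r$-spaces are Baire

## 1. Nearly open bijections, and the guess that $B_r$ implies Baire

Open mapping theorems usually rest on a Baire category argument. So if a metrizable space $E$ satisfies an open mapping theorem of the strongest kind, one would guess that $E$ is a Baire space. This guess turns out to be correct. We first make it precise and test it on small spaces.

**Definition (nearly open).** A map $f:E\to F$ between topological spaces is *nearly open* if for every $x\in E$ and every neighborhood $U$ of $x$ the closure $\overline{f(U)}$ is a neighborhood of $f(x)$. Equivalently, $f(U)\subseteq\operatorname{int}\overline{f(U)}$ for every open $U\subseteq E$.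

The inclusion $\mathbb Q\to\mathbb R$ is nearly open and not open: if $W\subseteq\mathbb R$ is open, then $\overline{W\cap\mathbb Q}\supseteq W$. The identity from $[0,1]$ with the discrete topology to $[0,1]$ with the usual one is a continuous bijection that is not nearly open, because the closure of $\{x\}$ is $\{x\}$.

**Definition ($B_r$-space).** A Hausdorff space $E$ is a *$B_r$-space* if every continuous, nearly open bijection from $E$ onto an arbitrary Hausdorff space is open.

**Definition (Baire space).** A space is *Baire* if every countable intersection of dense open subsets is dense.

It helps to forget the target space. If $f:(E,\tau)\to F$ is a continuous bijection onto a Hausdorff space, then $\tau'=\{f^{-1}(O):O\text{ open in }F\}$ is a Hausdorff topology with $\tau'\subseteq\tau$. The map $f$ is nearly open exactly when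
$$U\subseteq\operatorname{int}_{\tau'}\overline{U}^{\,\tau'}\qquad\text{for all }U\in\tau, \tag{1}$$
and $f$ is open exactly when $\tau'=\tau$. So $E$ is $B_r$ if and only if $\tau$ itself is the only Hausdorff topology $\tau'\subseteq\tau$ with (1).

Now some tests. A compact Hausdorff space is $B_r$, since any continuous bijection from it onto a Hausdorff space is a homeomorphism, and it is Baire. A discrete space is $B_r$: if $f$ is nearly open, then $\overline{\{f(x)\}}=\{f(x)\}$ is a neighborhood of $f(x)$, so the target is discrete. It is also Baire.

The smallest interesting non-Baire space is $\mathbb Q$, and the guess predicts that it is not $B_r$. Let $E=\mathbb Q\times\{0,1\}$, with $\{0,1\}$ discrete. This space is homeomorphic to $\mathbb Q$: the number $\sqrt2$ cuts $\mathbb Q$ into two open pieces, each a countable dense linear order without endpoints, hence order-isomorphic to $\mathbb Q$ by Cantor's theorem, and each carrying its order topology. Put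
$$F=\mathbb Q\cup(\mathbb Q+\sqrt2)\subseteq\mathbb R,\qquad f:E\to F,\quad f(q,i)=q+i\sqrt2 .\tag{2}$$
Since $\sqrt2$ is irrational, $f$ is a bijection, and it is continuous. If $W\subseteq\mathbb R$ is open, then $f\bigl((W\cap\mathbb Q)\times\{i\}\bigr)=(W+i\sqrt2)\cap(\mathbb Q+i\sqrt2)$, and its closure in $F$ contains the open set $(W+i\sqrt2)\cap F$, because $\mathbb Q+i\sqrt2$ is dense in $\mathbb R$. So $f$ is nearly open. It is not open, because $f(\mathbb Q\times\{0\})=\mathbb Q$ is not open in $F$. Hence $\mathbb Q$ is not $B_r$, as predicted.

The question whether every metrizable $B_r$-space is Baire is taken from Dominikus Noll, "Banach-Mazur game and open mapping theorem", arXiv:2211.00432 (2022). The following facts come with the problem; we do not use them. Completely metrizable spaces, and more generally Čech-complete spaces, are $B_r$. Zero-dimensional metrizable $B_r$-spaces and sub-orderable metrizable $B_r$-spaces are Baire. There are metrizable $B_r$-spaces without any dense completely metrizable subspace, so one cannot hope to find a complete part inside $E$. Finally, metrizability together with Baire category does not suffice for $B_r$, so only one implication is in question.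

A *$\pi$-base* of $E$ is a family $\mathcal W$ of nonempty open sets such that every nonempty open set contains a member of $\mathcal W$. For instance, in $\{0\}\cup\{1/n:n\ge1\}$ the singletons $\{1/n\}$ form a $\pi$-base that is not a base. A family of sets is *locally finite* if every point of $E$ has a neighborhood meeting only finitely many members, and a $\pi$-base is *$\sigma$-locally finite* if it is a union $\bigcup_{n\in\omega}\mathcal W_n$ with each $\mathcal W_n$ locally finite in $E$. In the example just given, let $\mathcal W_n$ consist of one singleton. By the Nagata–Smirnov theorem every metrizable space is regular Hausdorff and has a $\sigma$-locally finite base.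

**Theorem 1.** Let $(E,\tau)$ be metrizable (more generally, regular Hausdorff with a $\sigma$-locally finite $\pi$-base) and not Baire. Then there is a Hausdorff topology $\tau'\subsetneq\tau$ on $E$ such that $\mathrm{id}:(E,\tau)\to(E,\tau')$ is nearly open.

The identity map in Theorem 1 is a continuous, nearly open bijection onto a Hausdorff space, and it is not open. So $E$ is not $B_r$, and we get the following.

**Corollary 2.** Every metrizable $B_r$-space is Baire. More generally, every regular Hausdorff $B_r$-space with a $\sigma$-locally finite $\pi$-base is Baire.

## 2. Why a change on a nowhere dense set achieves nothing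

Given a non-Baire $E$, one must coarsen its topology. The cheapest attempt is to enlarge the neighborhoods of a single non-isolated point $p$ and leave everything else alone. A bolder one is to change the topology only at the points of a closed nowhere dense set, since such sets are what the failure of Baire supplies. Both attempts fail for one reason.

**Lemma 3.** Let $E$ be regular, let $f:E\to F$ be a continuous, nearly open bijection, and let $W\subseteq E$ be dense and open such that $f|_W:W\to F$ is open. Then $f$ is open.

*Proof.* Let $U$ be an open neighborhood of $x\in E$. We look for an open set around $f(x)$ inside $f(U)$. Choose an open $U'$ with $x\in U'\subseteq\overline{U'}\subseteq U$, and let $N=\operatorname{int}\overline{f(U')}$, which contains $f(x)$ because $f$ is nearly open. The set $Q=(W\cap f^{-1}(N))\setminus\overline{U'}$ is an open subset of $W$, so $f(Q)$ is open, and $f(Q)\subseteq N\subseteq\overline{f(U')}$. If $Q$ were nonempty, the open set $f(Q)$ would meet $f(U')$. This contradicts injectivity, since $Q\cap U'=\emptyset$. So $W\cap f^{-1}(N)\subseteq\overline{U'}$. As $W$ is dense and $f^{-1}(N)$ is open, $f^{-1}(N)\subseteq\overline{W\cap f^{-1}(N)}\subseteq\overline{U'}\subseteq U$, that is, $N\subseteq f(U)$.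 $\square$

Apply this to an identity map $(E,\tau)\to(E,\tau')$ that is nearly open, with $\tau'\subseteq\tau$. If $L$ is a $\tau'$-closed, $\tau$-nowhere dense set and $\tau,\tau'$ agree on $W=E\setminus L$, then every $\tau$-open subset of $W$ is $\tau'$-open, so Lemma 3 gives $\tau'=\tau$. For Hausdorff $\tau'$ this covers $L=\{p\}$. So the change must affect a set that is not nowhere dense, as it does in (2), where every point of $E$ acquires larger neighborhoods.

Lemma 3 also yields a supply of $B_r$-spaces.

**Proposition 4.** Every regular Hausdorff space $E$ with a dense locally compact subspace $W$ is a $B_r$-space.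

*Proof.* A dense locally compact subspace of a Hausdorff space is open, so $W$ is open. Let $f:E\to F$ be a continuous, nearly open bijection onto a Hausdorff space. Let $w\in W$ and let $K\subseteq W$ be a compact neighborhood of $w$. Then $f(K)$ is compact, hence closed, so $f(K)\supseteq\overline{f(\operatorname{int}K)}$, which is a neighborhood of $f(w)$. Such $K$ form a neighborhood base at $w$, so $f|_W:W\to F$ is open. Lemma 3 finishes the proof. $\square$

## 3. What the shift by $\sqrt2$ does

We now look for the features of (2) that can be rebuilt in a general space. In $E=\mathbb Q\times\{0,1\}$, consider for every nonempty open interval $J\subseteq\mathbb R$ the pair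
$$U_J=(J\cap\mathbb Q)\times\{0\},\qquad V_J=\bigl((J-\sqrt2)\cap\mathbb Q\bigr)\times\{1\},$$
so that $f(U_J)=J\cap\mathbb Q$ and $f(V_J)=J\cap(\mathbb Q+\sqrt2)$. The coarse topology glues $U_J$ to $V_J$: a set $f^{-1}(J')$, with $J'$ an open interval, contains $U_J$ if and only if it contains $V_J$. Three properties are visible.

First, $U_J\cap U_K\ne\emptyset$ if and only if $J\cap K\neq\emptyset$, if and only if $V_J\cap V_K\ne\emptyset$. Second, every open set meeting $U_J$ contains some $U_K$ with $K\subseteq J$, and likewise for $V$. Third, if $x=(q,0)$ and $y=(r,1)$, then $q\ne r+\sqrt2$. So there are disjoint open intervals $J'\ni q$ and $J''\ni r+\sqrt2$, and no $J$ satisfies both $U_J\subseteq U_{J'}$ and $V_J\subseteq V_{J''}$. No matched pair fits into small neighborhoods of $x$ and $y$.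

The third property is the delicate one. Drop the shift and match $(J\cap\mathbb Q)\times\{0\}$ with $(J\cap\mathbb Q)\times\{1\}$. The first two properties survive. But an open $N\ni(q,0)$ that contains, for each $J$, either both or neither of the two matched sets contains $(J\cap\mathbb Q)\times\{0\}$ for some $J\ni q$, hence also $(J\cap\mathbb Q)\times\{1\}\ni(q,1)$. So the points $(q,0)$ and $(q,1)$ cannot be separated, and the Hausdorff property is lost.

In a general non-Baire space there is no translation. The plan is to take two open sets $A,B$ with disjoint closures and build by recursion a tree of matched pairs $(U_j,V_j)$ of open pieces of $A$ and $B$, so that the three properties hold. The failure of Baire will give the third one. Then we declare open only those sets that respect the matching.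

## 4. Regular open sets and partitions

From now until the end of Section 8, $(E,\tau)$ is as in Theorem 1. Closures, interiors, "open" and "locally finite" refer to $\tau$ unless indicated otherwise. A set $G$ is *regular open* if $G=\operatorname{int}\overline G$. In $\mathbb R$, $(0,2)$ is regular open and $(0,1)\cup(1,2)$ is not. We use the following facts.

(R1) The interior of a closed set $C$ is regular open, since $\operatorname{int}C\subseteq\operatorname{int}\overline{\operatorname{int}C}\subseteq\operatorname{int}C$. So for open $G$ the sets $\operatorname{int}\overline G$ and $E\setminus\overline G=\operatorname{int}(E\setminus G)$ are regular open. Finite intersections of regular open sets are regular open, since $G\cap H\subseteq\operatorname{int}\overline{G\cap H}\subseteq\operatorname{int}\overline G\cap\operatorname{int}\overline H=G\cap H$.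

(R2) An open set disjoint from $X$ is disjoint from $\overline X$. If open sets $O,O'$ are disjoint, so are $\operatorname{int}\overline O$ and $\operatorname{int}\overline{O'}$: from $O\cap\overline{O'}=\emptyset$ we get $O\cap\operatorname{int}\overline{O'}=\emptyset$, hence $\overline O\cap\operatorname{int}\overline{O'}=\emptyset$.

(R3) If $\mathcal D$ is locally finite, so is $\{\overline D:D\in\mathcal D\}$, and $\overline{\bigcup\mathcal D}=\bigcup_{D\in\mathcal D}\overline D$.

(R4) Every neighborhood of a point contains the closure of a regular open neighborhood of that point: by regularity it contains $\overline V$ for some open $V$ around the point, and $\operatorname{int}\overline V$ is regular open with closure $\overline V$.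

By (R4), each member of a $\sigma$-locally finite $\pi$-base can be replaced by a nonempty regular open subset of it. The result is still a $\pi$-base and still $\sigma$-locally finite. So we fix a $\pi$-base $\mathcal W=\bigcup_n\mathcal W_n$ of regular open sets with each $\mathcal W_n$ locally finite.

**Definition (partition).** A *partition* of a nonempty regular open set $U$ is a family of pairwise disjoint nonempty regular open subsets of $U$ that is locally finite in $E$ and whose union is dense in $U$.

In $\mathbb R$, the intervals $(0,\frac12)$ and $(\frac12,1)$ form a partition of $(0,1)$, although $\frac12$ is missing. The intervals $(\frac1{n+1},\frac1n)$, $n\ge1$, do not: local finiteness fails at $0$, and it is demanded at every point of $E$.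

Partitions can be iterated. Let $\mathcal U$ be a partition of $U$ and replace each $P\in\mathcal U$ by a partition $\mathcal Q_P$ of $P$. Then $\bigcup_P\mathcal Q_P$ is a partition of $U$. Disjointness is clear, and the union is dense in each $P$, hence in $U$. For local finiteness, a point $x$ has a neighborhood meeting only finitely many $P\in\mathcal U$. Intersect it with neighborhoods of $x$ that meet only finitely many members of $\mathcal Q_P$, for these finitely many $P$.

The next lemma cuts $U$ along a locally finite family. If $\mathcal D=\{W\}$, it produces the pieces $U\cap W$ and $U\setminus\overline W$, if nonempty.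

**Lemma 5 (atoms).** Let $U$ be nonempty regular open and $\mathcal D$ a locally finite family of regular open sets. For finite $\mathcal F\subseteq\mathcal D$ put
$$U_{\mathcal F}=\Bigl(U\cap\bigcap_{W\in\mathcal F}W\Bigr)\setminus\overline{\textstyle\bigcup(\mathcal D\setminus\mathcal F)} .$$
The nonempty sets $U_{\mathcal F}$ form a partition of $U$. If $W\in\mathcal D$ and $W\cap U\ne\emptyset$, then some nonempty $U_{\mathcal F}$ has $W\in\mathcal F$, hence $U_{\mathcal F}\subseteq W$.

*Proof.* By (R1) the $U_{\mathcal F}$ are regular open. If $W\in\mathcal F\setminus\mathcal F'$, then $U_{\mathcal F}\subseteq W$ and $U_{\mathcal F'}\cap W=\emptyset$. So distinct index sets give disjoint sets. A neighborhood that meets only members of a finite $\mathcal D_0\subseteq\mathcal D$ can meet $U_{\mathcal F}$ only if $\mathcal F\subseteq\mathcal D_0$, and there are finitely many such $\mathcal F$. This is local finiteness.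

For density, let $Z=\bigcup_{W\in\mathcal D}\partial W$. The boundary of an open set is closed and nowhere dense, and locally $Z$ is a finite union of such boundaries, so $Z$ is closed and nowhere dense. Let $x\in U\setminus Z$. Then $\mathcal F=\{W\in\mathcal D:x\in W\}$ is finite. For $W\in\mathcal D\setminus\mathcal F$ we have $x\notin W$ and $x\notin\partial W$, so $x\notin\overline W$. By (R3), $x\in U_{\mathcal F}$. So the union of the $U_{\mathcal F}$ contains $U\setminus Z$, which is dense in $U$.

If $W\in\mathcal D$ and $W\cap U\ne\emptyset$, then by density some $U_{\mathcal F}$ meets $W$. If $W\notin\mathcal F$, then $U_{\mathcal F}\cap W=\emptyset$; hence $W\in\mathcal F$. $\square$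

## 5. A meager open set in which all cells can be split equally often

**The meager open set.** We extract what the failure of Baire gives. There are dense open sets $D_n$ such that $O:=E\setminus\overline{\bigcap_nD_n}$ is nonempty. Then $O\subseteq\bigcup_n(E\setminus D_n)$. The sets $F_n=\bigcup_{m\le n}(E\setminus D_m)$ are closed and nowhere dense, and
$$F_0\subseteq F_1\subseteq\cdots,\qquad O\subseteq\bigcup_nF_n. \tag{3}$$
The set $O$ contains no isolated point of $E$: such a point would lie in some $F_n$ and hence in its interior, which is empty. So no nonempty open subset of $O$ has isolated points.

**Why a cardinal enters.** We shall cut a piece $U$ of $A$ along $\mathcal W_n$ and must cut its partner $V\subseteq B$ into equally many pieces. This may be impossible. In the disjoint sum of $\mathbb Q$ and $\mathbb Q\times D$, with $D$ discrete and uncountable, the second summand has the uncountable locally finite disjoint family $\{\mathbb Q\times\{d\}:d\in D\}$, while every disjoint family of nonempty subsets of $\mathbb Q$ is countable. So $A$ and $B$ must be chosen inside a set that is homogeneous in this respect.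

For nonempty open $V\subseteq O$ let $\lambda(V)$ be the supremum of $|\mathcal D|$ over all locally finite families $\mathcal D$ of pairwise disjoint nonempty open subsets of $V$. If $V\subseteq V'$, then $\lambda(V)\le\lambda(V')$. Choose a nonempty open $M\subseteq O$ with $\lambda(M)$ minimal. Then
$$\lambda(V)=\kappa:=\lambda(M)\qquad\text{for all nonempty open }V\subseteq M. \tag{4}$$

We need the supremum to be attained, and this is not automatic. If the same definition is used in $\mathbb R$, then $\lambda((0,1))=\omega$, but by compactness of $[0,1]$ every locally finite family of nonempty subsets of $(0,1)$ is finite. In our situation (3) rescues us.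

**Lemma 6.** We have $\kappa\ge\omega$, and every nonempty open $V\subseteq M$ contains a locally finite disjoint family of exactly $\kappa$ nonempty open sets. Consequently, for every cardinal $1\le\mu\le\kappa$, every nonempty regular open $V\subseteq M$ has a partition with exactly $\mu$ members.

*Proof.* **Step 1: an infinite family.** This step shows $\kappa\ge\omega$ and provides the countable families needed in Step 2. Choose a nonempty open $W_0$ with $\overline{W_0}\subseteq V$. Given a nonempty open $W_n\subseteq V$, the set $W_n\setminus F_n$ is nonempty, open and without isolated points. Pick distinct $p,q$ in it, and by regularity an open $W_{n+1}\ni p$ with $\overline{W_{n+1}}\subseteq W_n\setminus F_n$ and $q\notin\overline{W_{n+1}}$. By (3),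
$$\bigcap_n\overline{W_n}\subseteq V\setminus\bigcup_nF_n=\emptyset .$$
So every $x\in E$ has a neighborhood of the form $E\setminus\overline{W_m}$, and this meets only sets $W_n$ with $n<m$. The sets $D_n=W_n\setminus\overline{W_{n+1}}$ are open, they are nonempty because they contain the point $q$ of stage $n$, they are pairwise disjoint, and $\{D_n\}$ is locally finite because $D_n\subseteq W_n$. (These sets have nothing to do with the dense sets used for (3), which are no longer needed.) Hence $\kappa=\lambda(V)\ge\omega$.

**Step 2: the supremum is attained if $\operatorname{cf}\kappa=\omega$.** Choose cardinals $\kappa_n<\kappa$ with $\sup_n\kappa_n=\kappa$ and sets $D_n$ as in Step 1. By (4), $\lambda(D_n)=\kappa>\kappa_n$, so there is a locally finite disjoint family of more than $\kappa_n$ nonempty open subsets of $D_n$. Take the union of these families over $n$. It is disjoint. It is locally finite: each point has a neighborhood meeting only finitely many $D_n$, and we intersect it with neighborhoods good for the corresponding finitely many families. Its size is at least every $\kappa_n$, hence at least $\kappa$.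

**Step 3: the supremum is attained if $\operatorname{cf}\kappa>\omega$.** Here the $\pi$-base does the work. From a disjoint family of $\mu$ nonempty open subsets of $V$ we get $\mu$ distinct members of $\mathcal W$ contained in $V$, one inside each set. So $|\{W\in\mathcal W:W\subseteq V\}|\ge\lambda(V)=\kappa$. This collection is the union of the countably many families $\{W\in\mathcal W_n:W\subseteq V\}$. If all of these had size below $\kappa$, then the supremum $\sigma$ of their sizes would be below $\kappa$, because $\operatorname{cf}\kappa>\omega$, and the union would have size at most $\omega\cdot\sigma<\kappa$. So for some $n$ the family $\mathcal D=\{W\in\mathcal W_n:W\subseteq V\}$ has at least $\kappa$ members.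

The members of $\mathcal D$ may overlap, so apply Lemma 5 to $\mathcal D$ and $U=\operatorname{int}\overline V$, and keep the nonempty $U_{\mathcal F}$ with $\mathcal F\ne\emptyset$. They are contained in $V$, since $U_{\mathcal F}\subseteq W\subseteq V$ for $W\in\mathcal F$; they are disjoint and form a locally finite family. Every $W\in\mathcal D$ meets $U$, so by the last part of Lemma 5 it belongs to the index set of some nonempty $U_{\mathcal F}$. Thus the infinite set $\mathcal D$ is covered by the finite index sets $\mathcal F$ that we kept, and so there are at least $|\mathcal D|\ge\kappa$ of them.

In both cases a subfamily has exactly $\kappa$ members.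

**Step 4: from families to partitions.** Families need not have dense union, so we enlarge one member. The case $\mu=1$ is trivial. Let $2\le\mu\le\kappa$ and take a locally finite disjoint family $\{D_i:i\in J\}$, $|J|=\mu$, of nonempty open subsets of $V$. By (R4) we may shrink the $D_i$ to be regular open. Fix $i_0\in J$ and put $P_i=D_i$ for $i\ne i_0$ and
$$P_{i_0}=V\setminus\overline{\textstyle\bigcup_{i\ne i_0}D_i}\ \supseteq\ D_{i_0},$$
where the inclusion is (R2). These sets are regular open by (R1), nonempty, pairwise disjoint, and locally finite because only one member of the family was changed. Their union is dense in $V$, because any point of $V$ outside $P_{i_0}$ lies in the closure of $\bigcup_{i\ne i_0}D_i$. $\square$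

If $\mathcal W$ is countable, as for separable metrizable $E$, the cardinals disappear: let each $\mathcal W_n$ have at most one member. Then Lemma 5 splits $U$ into at most two pieces, and to split $V$ into two it is enough to take distinct $p,q\in V$ and a regular open $D\ni p$ with $\overline D\subseteq V\setminus\{q\}$; the partition is $\{D,V\setminus\overline D\}$. On a first reading one may keep this case in mind.

**The two sets to be glued.** Since $M$ has no isolated points, it contains two distinct points; they have disjoint open neighborhoods inside $M$. By (R4) there are nonempty regular open sets $A,B$ with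
$$\overline A\cup\overline B\subseteq M,\qquad\overline A\cap\overline B=\emptyset. \tag{5}$$
Fix them.

## 6. Matched partitions of $A$ and $B$

We construct index sets $I_n$, partitions $\{U_i:i\in I_n\}$ of $A$ and $\{V_i:i\in I_n\}$ of $B$, indexed injectively, and surjections $I_{n+1}\to I_n$ such that $U_j\subseteq U_i$ and $V_j\subseteq V_i$ whenever $j\mapsto i$. The set $I_0$ has a single element, with pair $(A,B)$. Given stage $n$, we perform three refinements.

**Refinement (a): crossing over $F_n$.** This is the substitute for the shift by $\sqrt2$; it will keep points of $F_n\cap\overline A$ and $F_n\cap\overline B$ from being matched. For each $i\in I_n$ the open sets $U_i\setminus F_n$ and $V_i\setminus F_n$ are nonempty and without isolated points. Choose two distinct points in each, and then, by (R4), nonempty regular open $C_i,K_i$ around one of them with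
$$\overline{C_i}\subseteq U_i\setminus F_n,\quad U_i\setminus\overline{C_i}\ne\emptyset,\qquad\overline{K_i}\subseteq V_i\setminus F_n,\quad V_i\setminus\overline{K_i}\ne\emptyset .$$
Then $\{C_i,U_i\setminus\overline{C_i}\}$ is a partition of $U_i$, and $\{K_i,V_i\setminus\overline{K_i}\}$ is one of $V_i$. Match them crosswise: replace $(U_i,V_i)$ by the two pairs
$$(C_i,\;V_i\setminus\overline{K_i}),\qquad(U_i\setminus\overline{C_i},\;K_i). \tag{6}$$
Put
$$C^{(n)}=\bigcup_{i\in I_n}\overline{C_i},\qquad K^{(n)}=\bigcup_{i\in I_n}\overline{K_i}. \tag{7}$$
By local finiteness and (R3) these sets are closed, and both are disjoint from $F_n$. In each pair of (6) one side lies in $C^{(n)}$ or $K^{(n)}$, away from $F_n$. With the parallel matching $(C_i,K_i)$, $(U_i\setminus\overline{C_i},V_i\setminus\overline{K_i})$ this would be false for the second pair, whose two sides avoid $C^{(n)}$ and $K^{(n)}$ respectively.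

For example, let $E=\mathbb Q=\{q_0,q_1,\dots\}$, $F_n=\{q_0,\dots,q_n\}$, $A=\mathbb Q\cap(0,1)$ and $B=\mathbb Q\cap(2,3)$. Then $C_i$ can be the rational part of a short interval inside $(0,1)$ with irrational endpoints that avoids $q_0,\dots,q_n$, and similarly for $K_i$ in $(2,3)$.

**Refinement (b): making the $U$-pieces small.** For each pair $(U,V)$ resulting from (a), let $\mathcal P$ be the partition of $U$ given by Lemma 5 for $\mathcal D=\mathcal W_n$. Then $1\le|\mathcal P|\le\lambda(U)=\kappa$ by (4), so by Lemma 6 the set $V$ has a partition with exactly $|\mathcal P|$ members. Match the two partitions by a bijection.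

**Refinement (c): making the $V$-pieces small.** Do the same with the roles of $U$ and $V$ exchanged: for each pair $(U,V)$ resulting from (b), $V$ is partitioned by Lemma 5 for $\mathcal W_n$, and $U$ is partitioned into equally many pieces.

The resulting pairs are indexed by $I_{n+1}$, and the map $I_{n+1}\to I_n$ remembers from which pair each one came. By the iteration property in Section 4 we again have partitions of $A$ and $B$.

Let $I=\bigsqcup_nI_n$, and call $n$ the *level* of the elements of $I_n$. Call $k$ a *descendant* of $j$ if $k$ maps to $j$ under the composed maps; $k=j$ is allowed. Then $U_k\subseteq U_j$ and $V_k\subseteq V_j$. Every $j$ has descendants at all higher levels. Two elements are *comparable* if one is a descendant of the other.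

**Lemma 7.** The pairs $(U_j,V_j)$, $j\in I$, have the following properties.

(P1) If $j,k\in I$ are comparable, then $U_j\cap U_k\ne\emptyset\ne V_j\cap V_k$. Otherwise $U_j\cap U_k=\emptyset=V_j\cap V_k$. In particular, $U_j\cap U_k\ne\emptyset$ if and only if $V_j\cap V_k\ne\emptyset$.

(P2) If $j\in I$ and $G$ is open with $G\cap U_j\ne\emptyset$ (respectively $G\cap V_j\ne\emptyset$), then there is a descendant $k$ of $j$ with $U_k\subseteq G$ (respectively $V_k\subseteq G$).

(P3) If $x\in\overline A$ and $y\in\overline B$, there are open $G\ni x$ and $H\ni y$ such that for no $k\in I$ both $U_k\subseteq G$ and $V_k\subseteq H$.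

*Proof.* **Proof of (P1): the tree structure.** For comparable $j,k$ the sets are nested and nonempty. Let $j,k$ be incomparable with $\operatorname{level}(j)\le\operatorname{level}(k)$, and let $j'$ be the element on the level of $j$ of which $k$ is a descendant. Then $j'\ne j$, $U_k\subseteq U_{j'}$ and $V_k\subseteq V_{j'}$, and pieces of the same level with different indices are disjoint.

**Proof of (P2): the pieces form a $\pi$-base on each side.** Let $G\cap U_j\neq\emptyset$, and choose $n$ and $W\in\mathcal W_n$ with $W\subseteq G\cap U_j$. At stage $n$ the first components of the pairs obtained in (a) have dense union in $A$, so $W$ meets one of them, say $U$. By the last part of Lemma 5, refinement (b) produces a piece of $U$ contained in $W$. Refinement (c) subdivides it further, so there is $k\in I_{n+1}$ with $U_k\subseteq W$. Passing to a descendant of $k$, we may assume $\operatorname{level}(k)\ge\operatorname{level}(j)$. Since $\emptyset\ne U_k\subseteq W\subseteq U_j$, the indices $j,k$ are comparable by (P1), and by the levels $k$ is a descendant of $j$. Moreover $U_k\subseteq G$.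

If $G\cap V_j\ne\emptyset$, choose $W\in\mathcal W_n$ with $W\subseteq G\cap V_j$. It meets some second component $V$ of a pair obtained after (b), since these have dense union in $B$. By Lemma 5, refinement (c) produces a piece of $V$ contained in $W$, so there is $k\in I_{n+1}$ with $V_k\subseteq W$. Conclude as before, with $V$ in place of $U$.

**Proof of (P3): the use of meagerness.** By (5), $\overline A\cup\overline B\subseteq M\subseteq O$, so by (3) there is one $n$ with $x,y\in F_n$. Let $G=E\setminus C^{(n)}$ and $H=E\setminus K^{(n)}$. These are open, and $x\in G$, $y\in H$, because $C^{(n)}$ and $K^{(n)}$ are closed and disjoint from $F_n$. Suppose $U_k\subseteq G$ and $V_k\subseteq H$. Both inclusions persist for descendants, so we may assume that $k$ has level at least $n+1$. Then $(U_k,V_k)$ is contained componentwise in one of the pairs (6) of stage $n$. So for some $i$ either $U_k\subseteq C_i\subseteq C^{(n)}$ or $V_k\subseteq K_i\subseteq K^{(n)}$. Since $U_k$ and $V_k$ are nonempty, this is a contradiction. $\square$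

All three properties are symmetric under exchanging $(A,U_j)$ with $(B,V_j)$. From here on only these properties are used, so "by symmetry" is legitimate below.

## 7. The topology of sets that respect the matching

Let
$$\mathcal G=\{N\subseteq E:\ N\text{ regular open, and for all }j\in I:\ U_j\subseteq N\iff V_j\subseteq N\}. \tag{8}$$
Then $E\in\mathcal G$. If $N,N'\in\mathcal G$, then $N\cap N'$ is regular open, and $U_j\subseteq N\cap N'$ if and only if $U_j\subseteq N$ and $U_j\subseteq N'$, if and only if $V_j\subseteq N$ and $V_j\subseteq N'$. So $\mathcal G$ is closed under finite intersections and is a base of a topology $\tau'\subseteq\tau$. This is the topology of Theorem 1.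

We need enough members of $\mathcal G$. The recipe is to start with a small set around a point, add the partners of all pieces it contains, and regularize.

Call a regular open set $G$ *small* if $G\cap A=\emptyset$ or $G\cap B=\emptyset$. Since $\overline A\cap\overline B=\emptyset$, every neighborhood of a point $x$ contains a small regular open neighborhood of $x$. It may be taken to miss $B$ if $x\notin\overline B$, and to miss $A$ if $x\notin\overline A$. For small $G$ put
$$S_G=\begin{cases}\bigcup\{V_j:U_j\subseteq G\}\subseteq B&\text{if }G\cap B=\emptyset,\\[2pt]\bigcup\{U_j:V_j\subseteq G\}\subseteq A&\text{if }G\cap A=\emptyset,\end{cases}\qquad\widetilde G=\operatorname{int}\overline{G\cup S_G}\supseteq G\cup S_G. \tag{9}$$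
If $G$ misses both $A$ and $B$, it contains no $U_j$ and no $V_j$, so both definitions give $S_G=\emptyset$. The last inclusion holds because $G\cup S_G$ is open.

In the example (2), with the pairs of Section 3, let $G=U_J$. Then $S_G$ is the union of the $V_K$ with $K\subseteq J$, which is $V_J$, and $\widetilde G=f^{-1}(J)$: the recipe returns the basic neighborhoods of the coarse topology.

The point to check is that passing from $G\cup S_G$ to $\widetilde G$ does not swallow a $V_j$ whose partner is not in it.

**Lemma 8.** $\widetilde G\in\mathcal G$ for every small $G$.

*Proof.* By symmetry let $G\cap B=\emptyset$, and write $S=S_G\subseteq B$. The set $\widetilde G$ is regular open, and $\widetilde G\subseteq\overline G\cup\overline S$.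

**From $U$ to $V$.** Let $U_j\subseteq\widetilde G$. The open set $U_j\subseteq A$ is disjoint from $S\subseteq B$, hence from $\overline S$. So $U_j\subseteq\overline G$, and since $U_j$ is open, $U_j\subseteq\operatorname{int}\overline G=G$. Thus $V_j\subseteq S\subseteq\widetilde G$.

**From $V$ to $U$.** Let $V_j\subseteq\widetilde G$. The open set $V_j\subseteq B$ is disjoint from $G$, hence from $\overline G$, so $V_j\subseteq\overline S$. We claim $U_j\subseteq G$. Suppose not. Then $U_j\not\subseteq\overline G$, since otherwise $U_j\subseteq\operatorname{int}\overline G=G$. So the open set $E\setminus\overline G$ meets $U_j$, and by (P2) there is a descendant $k$ of $j$ with $U_k\subseteq E\setminus\overline G$. Now $V_k\subseteq V_j\subseteq\overline S$, and $V_k$ is nonempty and open, so $V_k$ meets $S$, that is, it meets some $V_l$ with $U_l\subseteq G$. By (P1), $U_k\cap U_l\ne\emptyset$. This contradicts $U_k\cap G=\emptyset$. Hence $U_j\subseteq G\subseteq\widetilde G$. $\square$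

## 8. Hausdorff, nearly open, strictly coarser

The following three steps prove Theorem 1.

**Step 1: $\tau'$ is Hausdorff.** Let $x\ne y$. It suffices to find small $G\ni x$ and $H\ni y$ with
$$(G\cup S_G)\cap(H\cup S_H)=\emptyset: \tag{10}$$
then $\widetilde G$ and $\widetilde H$ are disjoint by (R2), and they are $\tau'$-open by Lemma 8. In each case $G$ and $H$ below are obtained by shrinking disjoint $\tau$-open neighborhoods of $x$ and $y$.

*Case 1: $x,y\notin\overline B$.* Take disjoint regular open $G\ni x$ and $H\ni y$ missing $B$. Since $S_G,S_H\subseteq B$, we have $G\cap S_H=H\cap S_G=\emptyset$. If $S_G\cap S_H\ne\emptyset$, then $V_j\cap V_k\ne\emptyset$ for some $j,k$ with $U_j\subseteq G$ and $U_k\subseteq H$. By (P1), $U_j\cap U_k\ne\emptyset$, contradicting $G\cap H=\emptyset$. So (10) holds.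

*Case 2: $x,y\notin\overline A$.* This is symmetric.

*Case 3: neither of these.* Then one of $x,y$ lies in $\overline B$ and one lies in $\overline A$. No point lies in both, so after exchanging names $x\in\overline A$ and $y\in\overline B$. In particular $x\notin\overline B$ and $y\notin\overline A$. Take disjoint regular open $G\ni x$ missing $B$ and $H\ni y$ missing $A$, contained in the respective sets provided by (P3) for $x$ and $y$. Then no $k$ satisfies both $U_k\subseteq G$ and $V_k\subseteq H$. We have $S_G\subseteq B$ and $S_H\subseteq A$, so $S_G\cap S_H=\emptyset$.

If $G\cap S_H\ne\emptyset$, then $G\cap U_j\ne\emptyset$ for some $j$ with $V_j\subseteq H$. By (P2) a descendant $k$ of $j$ has $U_k\subseteq G$, and $V_k\subseteq V_j\subseteq H$, contradicting the choice of $G,H$. If $H\cap S_G\ne\emptyset$, then $H\cap V_j\ne\emptyset$ for some $j$ with $U_j\subseteq G$. By (P2) a descendant $k$ of $j$ has $V_k\subseteq H$, and $U_k\subseteq U_j\subseteq G$, again a contradiction. So (10) holds.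

**Step 2: the identity $(E,\tau)\to(E,\tau')$ is nearly open.** We verify (1). Let $x\in U\in\tau$. Choose a small $G$ with $x\in G\subseteq U$. By Lemma 8, $\widetilde G$ is a $\tau'$-neighborhood of $x$, so it is enough to show $\widetilde G\subseteq\overline U^{\,\tau'}$. By symmetry let $G\cap B=\emptyset$. Let $y\in\widetilde G$ and $y\in N\in\mathcal G$; we must show $N\cap U\ne\emptyset$. The set $N\cap\widetilde G$ is nonempty, $\tau$-open and contained in $\overline{G\cup S_G}$, so $N$ meets $G\cup S_G$. If $N$ meets $G$, then $N\cap U\ne\emptyset$. Otherwise $N$ meets $S_G$, so $N\cap V_j\ne\emptyset$ for some $j$ with $U_j\subseteq G$. By (P2) there is a descendant $k$ of $j$ with $V_k\subseteq N$. Because $N\in\mathcal G$, also $U_k\subseteq N$. Since $U_k\subseteq U_j\subseteq G\subseteq U$ and $U_k\neq\emptyset$, again $N\cap U\ne\emptyset$.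

**Step 3: $\tau'\ne\tau$.** We show that $A$, which is nonempty and $\tau$-open, is not $\tau'$-open. Let $N\in\mathcal G$ meet $A$. By (P2), applied to the single element of $I_0$, whose pair is $(A,B)$, the set $N$ contains some $U_j$. Hence $N\supseteq V_j$, where $\emptyset\ne V_j\subseteq B$. Since $A\cap B=\emptyset$, $N\not\subseteq A$. So no nonempty member of the base $\mathcal G$ is contained in $A$, and $A\notin\tau'$.

This proves Theorem 1, and with it Corollary 2: every metrizable $B_r$-space is a Baire space. $\blacksquare$

## 9. Properties of $\tau'$, $\sigma$-compact spaces, and a limit to strengthening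

**The two halves keep their topology.** Although $\tau'\ne\tau$, the two topologies induce the same topology on each of the $\tau$-open sets $E_1=E\setminus\overline B$ and $E_2=E\setminus\overline A$, and $E=E_1\cup E_2$. Indeed, let $G\subseteq E_1$ be regular open. By (9) the open set $\widetilde G\cap E_1$ is contained in $\overline{G\cup S_G}\setminus\overline B\subseteq\overline G$, because $\overline{S_G}\subseteq\overline B$. So $\widetilde G\cap E_1\subseteq\operatorname{int}\overline G=G$, that is, $\widetilde G\cap E_1=G$. The argument for $E_2$ is symmetric. The change from $\tau$ to $\tau'$ thus concerns only how $E_1$ and $E_2$ lie with respect to each other, as with the two copies of $\mathbb Q$ in (2).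

**The weight does not grow.** We have $w(E,\tau')\le w(E,\tau)$. A non-Baire Hausdorff space is infinite, so $w(E,\tau)$ is infinite. Let $x\in N\in\mathcal G$, and let $G$ be small with $x\in G\subseteq N$. Then $S_G\subseteq N$ because $N\in\mathcal G$, so $\widetilde G\subseteq\operatorname{int}\overline N=N$. Hence the sets $\widetilde G$, with $G$ ranging over any $\tau$-base of small regular open sets, form a base of $\tau'$. The small regular open sets form a $\tau$-base, and every base of a space of infinite weight contains a base whose cardinality is the weight.

For spaces made of locally compact pieces, Corollary 2 and Proposition 4 meet.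

**Theorem 9.** Let $E$ be metrizable (or regular Hausdorff with a $\sigma$-locally finite $\pi$-base) and a countable union of closed locally compact subspaces. Then the following are equivalent: (i) $E$ is a $B_r$-space; (ii) $E$ is Baire; (iii) $E$ has a dense locally compact subspace. In particular, a $\sigma$-compact metrizable space is $B_r$ if and only if it is Baire, and a countable metrizable space is $B_r$ if and only if its isolated points are dense.

*Proof.* (i)⇒(ii) is Corollary 2, and (iii)⇒(i) is Proposition 4. For (ii)⇒(iii), let $E=\bigcup_nL_n$ with $L_n$ closed and locally compact, and let $W=\bigcup_n\operatorname{int}L_n$. The sets $E\setminus(L_n\setminus\operatorname{int}L_n)$ are open and dense, since the boundary of a closed set is closed and nowhere dense. As $E$ is Baire, every nonempty open $V$ contains a point $x$ of their intersection. This $x$ lies in some $L_n$, hence in $\operatorname{int}L_n\subseteq W$. So $W$ is dense. Each $\operatorname{int}L_n$ is open in the locally compact Hausdorff space $L_n$, hence locally compact, and it is open in $E$; so $W$ is locally compact.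

In a $\sigma$-compact metrizable space take the $L_n$ to be compact. In a countable metrizable space take the $L_n$ to be the singletons. Then $W$ is the set of isolated points, so (ii) implies that it is dense. Conversely, a dense set of isolated points is a dense locally compact subspace. $\square$

**"Baire" cannot be strengthened to "hereditarily Baire".** The metrizable space $X=(\mathbb R\times(0,\infty))\cup(\mathbb Q\times\{0\})\subseteq\mathbb R^2$ has the dense locally compact subspace $\mathbb R\times(0,\infty)$, so it is $B_r$ by Proposition 4. Its closed subspace $\mathbb Q\times\{0\}$ is not Baire.
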